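# Selecting $\tau$-covers and selecting $\gamma$-covers

## Three kinds of covers, and the guess that $\mathsf S_1(\mathrm T,\mathrm T)$ is weaker than $\mathsf S_1(\mathrm T,\Gamma)$

We are going to compare two ways of selecting one open set from each cover in a sequence of covers. In both, the given covers are of a kind called $\tau$-covers. In the first, the selected sets must form a $\tau$-cover again. In the second, they must form a $\gamma$-cover, which is a stronger demand. Does the first property already imply the second? The answer one would first guess is no: a $\tau$-cover carries visibly less information than a $\gamma$-cover, so being able to select $\tau$-covers should be strictly less than being able to select $\gamma$-covers. Let us make the terms precise and then test this guess.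

Throughout, $\mathbb N=\{0,1,2,\dots\}$, "countable" includes finite, and $P\subseteq^*Q$ means that $P\setminus Q$ is finite. The space $X$ is infinite, zero-dimensional (it has a base of clopen sets), separable and metrizable; we call it a set of reals. Such an $X$ embeds in the Cantor space $2^{\mathbb N}$, so one may think of $X\subseteq 2^{\mathbb N}$. A cover of $X$ is a family $\mathcal U$ of subsets with $X=\bigcup\mathcal U$ and $X\notin\mathcal U$.

**Definition (three kinds of covers).** A cover $\mathcal U$ of $X$ is a *large cover* if for each $x\in X$ the set $\{U\in\mathcal U:x\in U\}$ is infinite. It is a *$\tau$-cover* if it is a large cover and for all $x,y\in X$ at least one of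
$$\{U\in\mathcal U:x\in U,\ y\notin U\},\qquad \{U\in\mathcal U:y\in U,\ x\notin U\}$$
is finite. It is a *$\gamma$-cover* if $\mathcal U$ is infinite and for each $x\in X$ the set $\{U\in\mathcal U:x\notin U\}$ is finite.

It helps to translate this. Suppose that $\mathcal U=\{O_k:k\in\mathbb N\}$ with the $O_k$ pairwise distinct, and put
$$h(x)=\{k\in\mathbb N:x\in O_k\}\qquad(x\in X).$$
Then $\mathcal U$ is large iff every $h(x)$ is infinite. It is a $\tau$-cover iff, moreover, any two of the sets $h(x)$ are comparable under $\subseteq^*$, so that they form a chain modulo finite sets. It is a $\gamma$-cover iff every $h(x)$ is cofinite.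

Here are examples on the discrete space $X=\mathbb N$. The sets $\{0,\dots,k\}$ form a $\gamma$-cover. Next, let $O_{2k}=\{0,\dots,k\}$ and $O_{2k+1}=\{1,\dots,k+1\}$. These sets are pairwise distinct, $h(0)$ is the set of even numbers, and $h(x)$ is cofinite for $x\ge1$. So this is a $\tau$-cover and not a $\gamma$-cover. Finally, let $O_{2k}=\{0\}\cup\{2,\dots,k+2\}$ and $O_{2k+1}=\{1\}\cup\{2,\dots,k+2\}$. Now $h(0)$ is the set of even numbers, $h(1)$ is the set of odd numbers, and the other $h(x)$ are cofinite. This cover is large and is not a $\tau$-cover.

Let $\mathrm T$ and $\Gamma$ be the collections of all open $\tau$-covers and all open $\gamma$-covers of $X$. We have $\Gamma\subseteq\mathrm T$: a $\gamma$-cover is infinite and each point is in all but finitely many members, so it is large, and $\{U:x\in U,\ y\notin U\}\subseteq\{U:y\notin U\}$ is finite.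

**Definition (selection).** For collections $\mathfrak A,\mathfrak B$ of covers of $X$, the space $X$ satisfies $\mathsf S_1(\mathfrak A,\mathfrak B)$ if for every sequence $\langle\mathcal U_n:n\in\mathbb N\rangle$ of members of $\mathfrak A$ there are $U_n\in\mathcal U_n$ with $\{U_n:n\in\mathbb N\}\in\mathfrak B$.

The property gets stronger when $\mathfrak A$ grows and when $\mathfrak B$ shrinks. Since $\Gamma\subseteq\mathrm T$, the property $\mathsf S_1(\mathrm T,\Gamma)$ implies $\mathsf S_1(\mathrm T,\mathrm T)$. The question, posed in Heike Mildenberger, Saharon Shelah, and Boaz Tsaban, "The combinatorics of tau-covers", arXiv:math/0409068 (2004), is whether the converse holds, provably in ZFC. Our guess is that it does not.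

## Countable spaces and the Cantor space

To confirm the guess we need an $X$ on which the two properties differ. We start with the smallest and one of the largest candidates.

**Lemma 1.** Let $\mathcal U$ be a $\tau$-cover of $X$ and $F\subseteq X$ a finite nonempty set. Then infinitely many members of $\mathcal U$ contain $F$.

*Proof.* For each $x\in F$ choose a countably infinite set of members of $\mathcal U$ containing $x$. Let $\{O_k:k\in\mathbb N\}$ be an enumeration without repetition of the union of these finitely many sets, and for $x\in F$ let $h(x)=\{k:x\in O_k\}$. Each $h(x)$ is infinite. The $\tau$-condition passes to subfamilies, so any two of the $h(x)$, $x\in F$, are comparable under $\subseteq^*$. A finite set that is linearly quasi-ordered has a least element: there is $x_0\in F$ with $h(x_0)\subseteq^*h(x)$ for all $x\in F$. Hence $\bigcap_{x\in F}h(x)$ contains all but finitely many elements of $h(x_0)$, and it is infinite. $\square$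

*Countable $X$.* Let $X=\{x_0,x_1,\dots\}$ and $\mathcal U_n\in\mathrm T$. By Lemma 1 we can choose, one after the other, $U_n\in\mathcal U_n$ that contains $x_0,\dots,x_n$ and differs from $U_0,\dots,U_{n-1}$. The family $\{U_n:n\in\mathbb N\}$ is infinite, and $x_j$ is missed by $U_n$ only if $n<j$. So it is a $\gamma$-cover. Both properties hold.

*The Cantor space.* Write a point of $2^{\mathbb N\times\mathbb N}\cong2^{\mathbb N}$ as $x=(x^n)_{n\in\mathbb N}$ with $x^n\in2^{\mathbb N}$. Let $D_m\subseteq2^{\mathbb N}$ be the set of sequences that begin with $m$ zeros followed by a one. The $D_m$ are nonempty, clopen and pairwise disjoint. Put $\mathcal G_n=\{\{x:x^n\notin D_m\}:m\in\mathbb N\}$. These are infinitely many open sets different from the whole space, and each $x$ is missed by at most one of them. So $\mathcal G_n\in\Gamma\subseteq\mathrm T$. Suppose we select $\{x:x^n\notin D_{f(n)}\}$ from $\mathcal G_n$ for each $n$. A point $x$ with $x^n\in D_{f(n)}$ for all $n$ lies in none of the selected sets, so the selection is not even a cover. Both properties fail.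

Neither case separates the properties. We need a space for which $\tau$-covers are really worse than $\gamma$-covers.

## A $\tau$-cover that contains no $\gamma$-cover

A sensible first attempt to prove the implication would be: select a $\tau$-cover, and then show that it is, or can be thinned out to, a $\gamma$-cover. By the translation above, thinning out $\{O_k:k\in\mathbb N\}$ to a $\gamma$-cover means finding an infinite $P\subseteq\mathbb N$ with
$$P\subseteq^*h(x)\quad\text{for all }x\in X. \tag{1}$$
Such a $P$ is called a *pseudointersection* of the sets $h(x)$. Any finitely many of the $h(x)$ have infinite intersection (by the proof of Lemma 1), so finitely many of them always have a pseudointersection. But an infinite chain need not have one, and this is the exact point at which the attempt stops. Here is the example.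

By Zorn's lemma, let $X$ be a maximal family of infinite subsets of $\mathbb N$ any two of which are comparable under $\subseteq^*$. Identifying subsets of $\mathbb N$ with their characteristic functions, $X\subseteq2^{\mathbb N}$.

*Finite changes.* If $y\in X$ and $y'$ differs from $y$ by finitely many elements, then $y'$ is comparable with every member of $X$, so $y'\in X$ by maximality. In particular $X$ is infinite.

*No pseudointersection.* Suppose $P$ is infinite and $P\subseteq^*y$ for all $y\in X$. Split $P$ into two infinite disjoint sets $Q$ and $R$. Then $Q\subseteq^*y$ for all $y\in X$, so $Q\in X$ by maximality. Hence $P\subseteq^*Q$. But $P\setminus Q=R$ is infinite, a contradiction.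

Let $O_k=\{y\in X:k\in y\}$, a clopen subset of $X$. We have $O_k\ne X$ because $y\setminus\{k\}\in X$ for each $y\in X$. If $k\ne l$, then $O_k\neq O_l$, because $(y\cup\{k\})\setminus\{l\}\in O_k\setminus O_l$. Finally $h(y)=y$. So $\mathcal U=\{O_k:k\in\mathbb N\}$ is an open $\tau$-cover of $X$, and by (1) it contains no $\gamma$-cover.

Consequently this $X$ fails $\mathsf S_1(\mathrm T,\Gamma)$: a selection from the constant sequence $\mathcal U,\mathcal U,\dots$ is contained in $\mathcal U$. On the other hand the constant sequence is no obstacle to $\mathsf S_1(\mathrm T,\mathrm T)$, since we may select $O_n$ from the $n$-th term and get $\mathcal U$ back. If the guess is right, this $X$ is a natural place to look for a counterexample. Does it satisfy $\mathsf S_1(\mathrm T,\mathrm T)$?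

## Testing the two halves of a clopen partition with separate covers

To refute $\mathsf S_1(\mathrm T,\mathrm T)$ we need sequences of $\tau$-covers that are not constant. The $\tau$-condition compares two points $x,y$, and it is violated only if both differences are infinite. As long as $x$ and $y$ are measured by the same chain, one difference is always finite. So we measure them by different covers. Split $X$ into two clopen pieces $A$ and $B$. Use one family of covers that is informative on $A$ and almost trivial on $B$, and another that is informative on $B$ and almost trivial on $A$. Then a failure at a point of $A$ and a failure at a point of $B$ are independent, and together they violate the $\tau$-condition.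

**Lemma 2 (splitting).** Assume that $X$ satisfies $\mathsf S_1(\mathrm T,\mathrm T)$. Let $\{O_k:k\in\mathbb N\}$ be an open $\tau$-cover of $X$ with the $O_k$ pairwise distinct, and $h(x)=\{k:x\in O_k\}$. Let $A\subseteq X$ be clopen and $B=X\setminus A$, with $A$ and $B$ infinite. Then there is an infinite $P\subseteq\mathbb N$ such that $P\subseteq^*h(x)$ for all $x\in A$, or there is an infinite $P\subseteq\mathbb N$ such that $P\subseteq^*h(x)$ for all $x\in B$.

*Proof.* **Step 1. The two families.** This step builds the two kinds of covers. Fix pairwise distinct points $p_k\in B$ and pairwise distinct points $q_k\in A$ ($k\in\mathbb N$), and put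
$$E_k=(O_k\cup B)\setminus\{p_k\},\qquad F_k=(O_k\cup A)\setminus\{q_k\}. \tag{2}$$
Points are closed and $A,B$ are open, so these sets are open. They differ from $X$ because $p_k\notin E_k$ and $q_k\notin F_k$. The $E_k$ are pairwise distinct because $E_k\cap B=B\setminus\{p_k\}$; likewise the $F_k$ are pairwise distinct because $F_k\cap A=A\setminus\{q_k\}$. The removed points serve only these two purposes: without them, $O_k\cup B$ could be $X$, or could be the same set for many $k$.

**Step 2. They are $\tau$-covers.** This step checks that $\mathsf S_1(\mathrm T,\mathrm T)$ may be applied: for each $n$, the families $\{E_k:k\ge n\}$ and $\{F_k:k\ge n\}$ are open $\tau$-covers. By symmetry we treat the first. Since the $E_k$ are pairwise distinct, we can count indices instead of sets. A point $a\in A$ is not in $B$ and is not $p_k$, so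
$$a\in E_k\iff k\in h(a). \tag{3}$$
A point $b\in B$ lies in $E_k$ for all $k$ except at most one, namely the $k$ with $p_k=b$. So each point lies in infinitely many $E_k$ with $k\ge n$; the family is large and in particular covers $X$. For the $\tau$-condition, take two points. If both are in $A$, say $a$ and $a'$, then by (3) the condition is the comparability of $h(a)$ and $h(a')$ under $\subseteq^*$. If at least one of them, say $b$, is in $B$, and $x$ is the other one, then $\{k:x\in E_k,\ b\notin E_k\}$ has at most one element.

**Step 3. One selection that tests both halves.** This step applies the hypothesis. Consider the sequence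
$$\{E_k:k\ge0\},\ \{F_k:k\ge0\},\ \{E_k:k\ge1\},\ \{F_k:k\ge1\},\ \{E_k:k\ge2\},\ \{F_k:k\ge2\},\dots$$
By $\mathsf S_1(\mathrm T,\mathrm T)$ there are $k_n,l_n\ge n$ such that, with $K=\{k_n:n\in\mathbb N\}$ and $L=\{l_n:n\in\mathbb N\}$, the family
$$\mathcal V=\{E_k:k\in K\}\cup\{F_l:l\in L\}$$
is a $\tau$-cover. Both $K$ and $L$ are infinite, because $k_n,l_n\ge n$.

**Step 4. One half is settled.** This step reads off the conclusion. Suppose that $K\not\subseteq^*h(a)$ for some $a\in A$ and that $L\not\subseteq^*h(b)$ for some $b\in B$. For the infinitely many $k\in K\setminus h(a)$ we have $a\notin E_k$ by (3), and for all but at most one of them $b\in E_k$. The $E_k$ are pairwise distinct, so $\{V\in\mathcal V:b\in V,\ a\notin V\}$ is infinite. Symmetrically, for the infinitely many $l\in L\setminus h(b)$ we have $b\notin F_l$, and $a\in F_l$ for all but at most one of them. So $\{V\in\mathcal V:a\in V,\ b\notin V\}$ is infinite. This contradicts that $\mathcal V$ is a $\tau$-cover. (Some $E_k$ may equal some $F_l$; this does no harm, since each of the two sets was shown to be infinite by itself.) Hence $K\subseteq^*h(a)$ for all $a\in A$, or $L\subseteq^*h(b)$ for all $b\in B$. $\square$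

Return to the maximal chain $X$ with $h(y)=y$, and let $A=\{y\in X:0\in y\}$, $B=X\setminus A$. For each $y\in X$, the set $y\cup\{0\}$ is in $A$ and $y\setminus\{0\}$ is in $B$. So $A$ and $B$ are infinite, since infinitely many members of $X$ arise from one $y$ by finite changes of elements other than $0$. A pseudointersection of $A$ would be a pseudointersection of $X$, and so would a pseudointersection of $B$. There is none, so the conclusion of Lemma 2 fails, and this $X$ does not satisfy $\mathsf S_1(\mathrm T,\mathrm T)$. The candidate is gone, and so, as it turns out, is the guess.

**Theorem 3 (ZFC).** If $X$ satisfies $\mathsf S_1(\mathrm T,\mathrm T)$, then $X$ satisfies $\mathsf S_1(\mathrm T,\Gamma)$.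

Together with the trivial direction, the two properties are equivalent.

## From one half to the whole space: $\sigma$-ideals

The maximal chain was special: both halves were as bad as the whole space. In general Lemma 2 finds a pseudointersection for one half only, and we do not control which half. We may repeat it for many partitions, but each time we get a different $P$. Two things are needed. One is a counting argument that gets from "one half of each partition" to the whole space; the other is a way to glue countably many pieces that have different witnesses. The first is the next lemma, which is the same for everything that follows. It says that a $\sigma$-ideal that decides all sets of a countable separating family, and contains the singletons, is trivial.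

We say that sets $C_n\subseteq X$ ($n\in\mathbb N$) *separate the points* of $X$ if for all $x\ne y$ in $X$ there is $n$ such that exactly one of $x,y$ is in $C_n$. Our $X$ has such a family of clopen sets: for $X\subseteq2^{\mathbb N}$ take $C_n=\{x\in X:x(n)=1\}$.

**Lemma 4.** Let $C_n$ ($n\in\mathbb N$) separate the points of $X$. Let $\mathcal J\subseteq P(X)$ be closed under subsets and countable unions and contain all singletons. Suppose that for every $n$, $C_n\in\mathcal J$ or $X\setminus C_n\in\mathcal J$. Then $X\in\mathcal J$.

*Proof.* For each $n$ let $D_n$ be one of $C_n$, $X\setminus C_n$ with $D_n\in\mathcal J$. Two distinct points $x,y$ are separated by some $C_n$; then one of them is in $C_n$ and the other in $X\setminus C_n$, so one of them is in $D_n$. Hence $X\setminus\bigcup_nD_n$ has at most one point. So $X$ is the union of the countably many sets $D_n\in\mathcal J$ and of at most one singleton, and $X\in\mathcal J$. $\square$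

In particular the lemma applies to our $X$ if for every clopen $A\subseteq X$ we have $A\in\mathcal J$ or $X\setminus A\in\mathcal J$.

We now divide the theorem into two parts. The first says that under $\mathsf S_1(\mathrm T,\mathrm T)$ every open $\tau$-cover contains a $\gamma$-cover. The second says that selecting $\tau$-covers from $\gamma$-covers is as good as selecting $\gamma$-covers from $\gamma$-covers. Each part has its own $\sigma$-ideal.

## Every open $\tau$-cover contains a $\gamma$-cover

Let $\{O_k:k\in\mathbb N\}$ be an open $\tau$-cover with the $O_k$ pairwise distinct, and $h(x)=\{k:x\in O_k\}$. Put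
$$\mathcal I=\{A\subseteq X:\text{there is an infinite }P\subseteq\mathbb N\text{ with }P\subseteq^*h(x)\text{ for all }x\in A\}. \tag{4}$$
We say that $P$ witnesses $A\in\mathcal I$. For instance, in the $\tau$-cover of $\mathbb N$ with $h(0)$ the even numbers and the other $h(x)$ cofinite, the set of even numbers witnesses $X\in\mathcal I$. For the maximal chain, $X\notin\mathcal I$.

For the gluing we must use the $\tau$-condition. In the large cover of $\mathbb N$ above with $h(0)$ the even and $h(1)$ the odd numbers, $\{0\}$ and $\{1\}$ would both be in the analog of $\mathcal I$, while $\{0,1\}$ would not.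

**Lemma 5.** $\mathcal I$ is closed under subsets and countable unions and contains all singletons.

*Proof.* A witness for $A$ is a witness for each subset of $A$, and $P=h(x)$, which is infinite, witnesses $\{x\}\in\mathcal I$. Let $A=\bigcup_{n\in\mathbb N}A_n$, where $P_n$ witnesses $A_n\in\mathcal I$. (A finite union is covered by repeating sets.) The point is to find one witness for all $A_n$. We look at whether some $A_n$ reaches down to the bottom of the chain.

*Case 1. For some $n$, for every $y\in A$ there is $x\in A_n$ with $h(x)\subseteq^*h(y)$.* Fix such an $n$. For $y\in A$ and a corresponding $x$ we have $P_n\subseteq^*h(x)\subseteq^*h(y)$. So $P_n$ witnesses $A\in\mathcal I$.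

*Case 2. There is no such $n$.* Then for each $n$ there is $y_n\in A$ such that $h(x)\not\subseteq^*h(y_n)$ for all $x\in A_n$. Since any two of the sets $h(\cdot)$ are comparable,
$$h(y_n)\subseteq^*h(x)\quad\text{for all }x\in A_n. \tag{5}$$
So it suffices to find a pseudointersection of the countably many sets $h(y_n)$. For each $j$ the finite set $\{h(y_0),\dots,h(y_j)\}$ has a $\subseteq^*$-least element, and this element is infinite, so $h(y_0)\cap\dots\cap h(y_j)$ is infinite. Choose $k_0<k_1<\cdots$ with $k_j\in h(y_0)\cap\dots\cap h(y_j)$, and let $P=\{k_j:j\in\mathbb N\}$. Then $k_j\in h(y_n)$ whenever $j\ge n$, so $P\subseteq^*h(y_n)$ for all $n$. By (5), $P\subseteq^*h(x)$ for all $x\in A_n$ and all $n$, that is, for all $x\in A$. $\square$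

**Proposition 6.** If $X$ satisfies $\mathsf S_1(\mathrm T,\mathrm T)$, then every open $\tau$-cover of $X$ contains a $\gamma$-cover.

*Proof.* **Step 1. Reduction to a countable cover.** This step makes the enumeration possible. Let $\mathcal U\in\mathrm T$. Applying $\mathsf S_1(\mathrm T,\mathrm T)$ to the constant sequence $\mathcal U,\mathcal U,\dots$ we get a countable $\tau$-cover contained in $\mathcal U$. Being large, it is infinite. So we may assume that $\mathcal U=\{O_k:k\in\mathbb N\}$ with the $O_k$ pairwise distinct. Define $h$ and $\mathcal I$ as above.

**Step 2. The dichotomy.** This step verifies the hypothesis of Lemma 4. Let $A\subseteq X$ be clopen and $B=X\setminus A$. If $A$ or $B$ is finite, then it is in $\mathcal I$ by Lemma 5 (the empty set is a subset of a singleton). If both are infinite, then Lemma 2 says exactly that $A\in\mathcal I$ or $B\in\mathcal I$.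

**Step 3. Conclusion.** This step turns membership in $\mathcal I$ into a $\gamma$-cover. By Lemmas 4 and 5, $X\in\mathcal I$. So there is an infinite $P$ with $P\subseteq^*h(x)$ for all $x\in X$. The family $\{O_k:k\in P\}$ is infinite, since the $O_k$ are distinct; each $x\in X$ is missed by only finitely many of its members, so in particular it covers $X$; and no member is $X$, since $\mathcal U$ is a cover. It is a $\gamma$-cover contained in $\mathcal U$. $\square$

## From $\mathsf S_1(\Gamma,\mathrm T)$ to $\mathsf S_1(\Gamma,\Gamma)$

By Proposition 6 we can replace $\tau$-covers by $\gamma$-covers before selecting. But a $\tau$-cover selected from $\gamma$-covers need not be a $\gamma$-cover, nor contain one. On the maximal chain $X$, with pairwise distinct points $p_m\in X$, let $\mathcal G_n=\{O_n\}\cup\{X\setminus\{p_m\}:m\in\mathbb N\}$. This is an open $\gamma$-cover, as each point is missed by at most two members. Selecting $O_n$ from $\mathcal G_n$ gives the $\tau$-cover $\{O_n:n\in\mathbb N\}$, which contains no $\gamma$-cover. So again we have to choose the covers with two halves in mind, and then glue.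

Gluing is now a different matter. Suppose we fix a sequence of $\gamma$-covers and consider the sets $A$ on which some selection is $\gamma$-like. These sets need not be closed under unions, because the selections that work on two pieces may pick different members. For an example, let $X$ be the disjoint union of two copies $Y_1,Y_2$ of the Baire space $\mathbb N^{\mathbb N}$. For $i,m\in\mathbb N$ let $W^i_m$ be the open set whose trace on each copy is $\{x:x(i)\le m\}$, with two exceptions: $W^i_0\cap Y_1=Y_1$ and $W^i_1\cap Y_2=Y_2$. For each $i$, every point is in $W^i_m$ for all but finitely many $m$. The choice $m=0$ for all $i$ is perfect on $Y_1$, and $m=1$ for all $i$ is perfect on $Y_2$. But no $f\in\mathbb N^{\mathbb N}$ satisfies $x\in W^i_{f(i)}$ for all but finitely many $i$, for every $x\in X$. If $f(i)\ge1$ for infinitely many $i$, then the point $x\in Y_1$ with $x(i)=f(i)+1$ for all $i$ is missed infinitely often. Otherwise $f(i)=0$ for all but finitely many $i$, and the point $y\in Y_2$ with $y(i)=1$ for all $i$ is missed infinitely often.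

The remedy is to quantify over all sequences. A piece that can handle every sequence of $\gamma$-covers can also handle subsequences that were prepared for another piece.

**Definition ($\gamma$-sequences and good sets).** A sequence $(W_m)_{m\in\mathbb N}$ of open subsets of $X$ is a *$\gamma$-sequence* if each $x\in X$ is in $W_m$ for all but finitely many $m$. (The $W_m$ may repeat and may be $X$.) A set $A\subseteq X$ is *good* if for every sequence $\big((W^i_m)_m\big)_{i\in\mathbb N}$ of $\gamma$-sequences there is $f\in\mathbb N^{\mathbb N}$ such that for each $x\in A$, $x\in W^i_{f(i)}$ for all but finitely many $i$.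

A singleton $\{x\}$ is good: choose $f(i)$ with $x\in W^i_{f(i)}$. The Cantor space is not a good subset of itself: for the covers $\mathcal G_n$ of the second section, enumerated by $m$, every selection leaves some point out of all selected sets. An infinite subsequence of a $\gamma$-sequence is again a $\gamma$-sequence; we use this in the next lemma.

**Lemma 7 (thinning).** Let $A$ be good, let $(W^i_m)_m$ ($i\in\mathbb N$) be $\gamma$-sequences, and let $M_i\subseteq\mathbb N$ ($i\in\mathbb N$) be infinite. Then there are infinite $M_i'\subseteq M_i$ such that for each $x\in A$ we have $x\in W^i_m$ for all but finitely many pairs $(i,m)$ with $m\in M_i'$.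

*Proof.* The idea is to select infinitely often from each $i$, which is possible if we feed infinitely many disjoint subsequences of it into the definition of goodness. Partition each $M_i$ into infinitely many infinite sets $M_{i,j}$, $j\in\mathbb N$. Each $(W^i_m)_{m\in M_{i,j}}$ is a $\gamma$-sequence. There are countably many of them, indexed by the pairs $(i,j)$. Since $A$ is good, there are $f(i,j)\in M_{i,j}$ such that for each $x\in A$, $x\in W^i_{f(i,j)}$ for all but finitely many $(i,j)$. Let $M_i'=\{f(i,j):j\in\mathbb N\}\subseteq M_i$. Since the $M_{i,j}$, $j\in\mathbb N$, are disjoint, the numbers $f(i,j)$, $j\in\mathbb N$, are distinct. So $M'_i$ is infinite, and the pairs $(i,m)$ with $m\in M_i'$ correspond one-to-one to the pairs $(i,j)$. Hence each $x\in A$ fails to be in $W^i_m$ for only finitely many of them. $\square$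

**Lemma 8.** Good sets are closed under subsets and countable unions, and singletons are good.

*Proof.* Subsets are clear, and singletons were treated above. Let $A_k$ ($k\ge1$) be good, and let $\gamma$-sequences $(W^i_m)_m$ ($i\in\mathbb N$) be given. We thin out for $A_1$, then for $A_2$, and so on, and diagonalize. Put $M^0_i=\mathbb N$ for all $i$. For $k\ge1$ let $M^k_i\subseteq M^{k-1}_i$ ($i\in\mathbb N$) be the infinite sets given by Lemma 7 for $A_k$ and $(M^{k-1}_i)_i$. Choose $f(i)\in M^i_i$ for each $i$. Let $x\in A_k$. For $i\ge k$ we have $f(i)\in M^i_i\subseteq M^k_i$, so $(i,f(i))$ is one of the pairs $(i,m)$ with $m\in M^k_i$. By the choice of $M^k_i$, $x\in W^i_{f(i)}$ for all but finitely many $i\ge k$, hence for all but finitely many $i$. As $k$ and $x\in A_k$ were arbitrary, $f$ shows that $\bigcup_kA_k$ is good. $\square$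

**Lemma 9.** Assume that $X$ satisfies $\mathsf S_1(\Gamma,\mathrm T)$. For every clopen $A\subseteq X$, $A$ or $B=X\setminus A$ is good.

*Proof.* If $A$ or $B$ is finite, it is good by Lemma 8. Assume that both are infinite and, toward a contradiction, that neither is good. Let the $\gamma$-sequences $(W^i_m)_m$ ($i\in\mathbb N$) witness that $A$ is not good, and let $(Z^i_m)_m$ ($i\in\mathbb N$) witness that $B$ is not good.

**Step 1. The covers.** This step repeats the construction (2) with the bad sequences in place of the $O_k$. Choose points $p_{i,m}\in B$, distinct for distinct pairs $(i,m)\in\mathbb N\times\mathbb N$, and points $q_{i,m}\in A$, distinct for distinct pairs. Put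
$$E^i_m=(W^i_m\cup B)\setminus\{p_{i,m}\},\qquad F^i_m=(Z^i_m\cup A)\setminus\{q_{i,m}\}.$$
These sets are open. They differ from $X$, since $p_{i,m}\notin E^i_m$ and $q_{i,m}\notin F^i_m$. The $E^i_m$ are distinct for distinct pairs, since $E^i_m\cap B=B\setminus\{p_{i,m}\}$; likewise the $F^i_m$. For each $i$, the family $\{E^i_m:m\in\mathbb N\}$ is a $\gamma$-cover. Indeed, it is infinite. A point $a\in A$ lies in $E^i_m$ iff $a\in W^i_m$, which holds for all but finitely many $m$. A point $b\in B$ lies in $E^i_m$ unless $b=p_{i,m}$, so for all but at most one $m$. By the symmetric argument, $\{F^i_m:m\in\mathbb N\}$ is a $\gamma$-cover.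

**Step 2. The selection.** This step applies the hypothesis to all these covers at once. By $\mathsf S_1(\Gamma,\mathrm T)$, applied to the sequence that alternates the covers $\{E^i_m:m\in\mathbb N\}$ and $\{F^i_m:m\in\mathbb N\}$ for $i=0,1,2,\dots$, there are $f,g\in\mathbb N^{\mathbb N}$ such that
$$\mathcal V=\{E^i_{f(i)}:i\in\mathbb N\}\cup\{F^i_{g(i)}:i\in\mathbb N\}$$
is a $\tau$-cover.

**Step 3. The contradiction.** This step uses the badness of both halves. By the choice of the witnesses there are $a\in A$ with $a\notin W^i_{f(i)}$ for infinitely many $i$, and $b\in B$ with $b\notin Z^i_{g(i)}$ for infinitely many $i$. For the first infinitely many $i$ we have $a\notin E^i_{f(i)}$. Moreover $b\in E^i_{f(i)}$ for all $i$ but at most one, since the points $p_{i,f(i)}$ are distinct. The sets $E^i_{f(i)}$ are distinct, so $\{V\in\mathcal V:b\in V,\ a\notin V\}$ is infinite. Symmetrically, $b\notin F^i_{g(i)}$ for infinitely many $i$, and $a\in F^i_{g(i)}$ for all $i$ but at most one, so $\{V\in\mathcal V:a\in V,\ b\notin V\}$ is infinite. This contradicts that $\mathcal V$ is a $\tau$-cover. $\square$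

**Proposition 10.** If $X$ satisfies $\mathsf S_1(\Gamma,\mathrm T)$, then $X$ satisfies $\mathsf S_1(\Gamma,\Gamma)$.

*Proof.* **Step 1. The whole space is good.** This step is Lemma 4, applied to the family $\mathcal J$ of good sets. Its hypotheses hold by Lemmas 8 and 9.

**Step 2. Goodness gives the selection.** This step takes care that the selected family is infinite. Let $\mathcal G_n\in\Gamma$ ($n\in\mathbb N$). Going through an enumeration of $\mathbb N\times\mathbb N$, choose sets $W^n_m\in\mathcal G_n$ one after the other so that all $W^n_m$, $(n,m)\in\mathbb N\times\mathbb N$, are pairwise distinct. This is possible because each $\mathcal G_n$ is infinite and at each stage only finitely many sets have been used. For fixed $n$, the $W^n_m$ are distinct members of the $\gamma$-cover $\mathcal G_n$, so each $x$ misses only finitely many of them, and $(W^n_m)_m$ is a $\gamma$-sequence. Since $X$ is good, there is $f$ such that each $x\in X$ is in $W^n_{f(n)}$ for all but finitely many $n$. The sets $W^n_{f(n)}\in\mathcal G_n$ are pairwise distinct, open and different from $X$. So $\{W^n_{f(n)}:n\in\mathbb N\}$ is an infinite family missed by each point only finitely often, and it is an open $\gamma$-cover.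 $\square$

## The equivalence of $\mathsf S_1(\mathrm T,\mathrm T)$ and $\mathsf S_1(\mathrm T,\Gamma)$

*Proof of Theorem 3.* Let $X$ satisfy $\mathsf S_1(\mathrm T,\mathrm T)$ and let $\mathcal U_n\in\mathrm T$ ($n\in\mathbb N$). By Proposition 6 choose $\gamma$-covers $\mathcal G_n\subseteq\mathcal U_n$; they consist of open sets, so $\mathcal G_n\in\Gamma$. Since $\Gamma\subseteq\mathrm T$, $X$ satisfies $\mathsf S_1(\Gamma,\mathrm T)$, and by Proposition 10 it satisfies $\mathsf S_1(\Gamma,\Gamma)$. So there are $U_n\in\mathcal G_n\subseteq\mathcal U_n$ with $\{U_n:n\in\mathbb N\}\in\Gamma$. Thus $X$ satisfies $\mathsf S_1(\mathrm T,\Gamma)$. $\blacksquare$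

## Covers by members of a lattice of sets

The proof used little about open sets. We now record what it used, and obtain a stronger version. Let $X$ be an infinite set and let $\mathcal L\subseteq P(X)$ be closed under finite unions and finite intersections, with $\emptyset,X\in\mathcal L$. Assume that

* $X\setminus\{x\}\in\mathcal L$ for all $x\in X$, and
* there are $C_n\subseteq X$ ($n\in\mathbb N$) with $C_n,\ X\setminus C_n\in\mathcal L$ that separate the points of $X$.

For example, $\mathcal L$ may be the family of open sets of a set of reals, or $P(X)$ for $X\subseteq 2^{\mathbb N}$ infinite, with $C_n=\{x\in X:x(n)=1\}$ in both cases. Let $\mathrm T_{\mathcal L}$ and $\Gamma_{\mathcal L}$ be the families of all $\tau$-covers and all $\gamma$-covers of $X$ by members of $\mathcal L$.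

**Theorem 11 (ZFC).**

1. $\mathsf S_1(\Gamma_{\mathcal L},\mathrm T_{\mathcal L})\iff\mathsf S_1(\Gamma_{\mathcal L},\Gamma_{\mathcal L})$.
2. For every family $\mathfrak A\supseteq\mathrm T_{\mathcal L}$ of covers of $X$ by members of $\mathcal L$, $\mathsf S_1(\mathfrak A,\mathrm T_{\mathcal L})\iff\mathsf S_1(\mathfrak A,\Gamma_{\mathcal L})$.
3. $\mathsf S_1(\mathrm T_{\mathcal L},\mathrm T_{\mathcal L})$ holds iff every member of $\mathrm T_{\mathcal L}$ contains a member of $\Gamma_{\mathcal L}$ and $\mathsf S_1(\Gamma_{\mathcal L},\mathrm T_{\mathcal L})$ holds.

The same statements hold if all families are restricted to countable covers.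

*Proof.* **Step 1. Propositions 6 and 10 for $\mathcal L$.** This step goes through the earlier proofs, reading "member of $\mathcal L$" for "open" and "$A$ with $A,X\setminus A\in\mathcal L$" for "$A$ clopen". We claim that they remain valid.

Lemma 4 was stated for an arbitrary set with a separating family, and it needs the dichotomy only for the sets $C_n$, which are allowed as $A$ because $C_n,X\setminus C_n\in\mathcal L$. Lemma 5 concerns only the sets $h(x)$ and their comparability, and not the nature of the $O_k$. In Lemmas 2 and 9, the new sets have the form
$$(W\cup B)\setminus\{p\}=(W\cup B)\cap(X\setminus\{p\})\quad\text{with } W,B\in\mathcal L,$$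
or the same with $A$ in place of $B$. They are in $\mathcal L$, because $\mathcal L$ is closed under finite unions and intersections and contains $X\setminus\{p\}$. That these families are $\tau$-covers or $\gamma$-covers, and the contradictions at the end, were verified by counting indices, without topology. In Lemmas 7 and 8, $\gamma$-sequences of members of $\mathcal L$ are only thinned out and reindexed. In the proofs of Propositions 6 and 10, the resulting covers are subfamilies of given covers or selections from given covers, so they consist of members of $\mathcal L$. This gives
$$\mathsf S_1(\mathrm T_{\mathcal L},\mathrm T_{\mathcal L})\ \Longrightarrow\ \text{every member of }\mathrm T_{\mathcal L}\text{ contains a member of }\Gamma_{\mathcal L}, \tag{6}$$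
$$\mathsf S_1(\Gamma_{\mathcal L},\mathrm T_{\mathcal L})\ \Longrightarrow\ \mathsf S_1(\Gamma_{\mathcal L},\Gamma_{\mathcal L}). \tag{7}$$

**Step 2. Part 1.** This step is immediate. "$\Rightarrow$" is (7), and "$\Leftarrow$" holds because $\Gamma_{\mathcal L}\subseteq\mathrm T_{\mathcal L}$.

**Step 3. Part 2.** This step combines (6) and (7). "$\Leftarrow$" holds because $\Gamma_{\mathcal L}\subseteq\mathrm T_{\mathcal L}$. For "$\Rightarrow$", assume $\mathsf S_1(\mathfrak A,\mathrm T_{\mathcal L})$. Since $\Gamma_{\mathcal L}\subseteq\mathrm T_{\mathcal L}\subseteq\mathfrak A$, we have $\mathsf S_1(\mathrm T_{\mathcal L},\mathrm T_{\mathcal L})$ and $\mathsf S_1(\Gamma_{\mathcal L},\mathrm T_{\mathcal L})$, so the conclusions of (6) and (7) hold. Let $\mathcal U_n\in\mathfrak A$ ($n\in\mathbb N$). For each $n$, apply $\mathsf S_1(\mathfrak A,\mathrm T_{\mathcal L})$ to the constant sequence $\mathcal U_n,\mathcal U_n,\dots$; this gives a member of $\mathrm T_{\mathcal L}$ contained in $\mathcal U_n$. By (6) it contains some $\mathcal G_n\in\Gamma_{\mathcal L}$, so $\mathcal G_n\subseteq\mathcal U_n$. By $\mathsf S_1(\Gamma_{\mathcal L},\Gamma_{\mathcal L})$ there are $U_n\in\mathcal G_n\subseteq\mathcal U_n$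 with $\{U_n:n\in\mathbb N\}\in\Gamma_{\mathcal L}$.

**Step 4. Part 3.** This step characterizes $\mathsf S_1(\mathrm T_{\mathcal L},\mathrm T_{\mathcal L})$. "$\Rightarrow$" is (6) together with $\Gamma_{\mathcal L}\subseteq\mathrm T_{\mathcal L}$. For "$\Leftarrow$", let $\mathcal U_n\in\mathrm T_{\mathcal L}$, choose $\mathcal G_n\in\Gamma_{\mathcal L}$ with $\mathcal G_n\subseteq\mathcal U_n$, and apply $\mathsf S_1(\Gamma_{\mathcal L},\mathrm T_{\mathcal L})$ to $(\mathcal G_n)_n$.

**Step 5. Countable covers.** This step treats the restricted version, in which $\mathrm T_{\mathcal L}$, $\Gamma_{\mathcal L}$ and $\mathfrak A$ are all restricted to countable covers. The covers to which we applied a selection hypothesis were of two kinds. Some were constructed in the proof, namely the families of sets $E_k$, $F_k$, $E^i_m$, $F^i_m$, and these are countable. The others were given covers or subfamilies of them, and in the restricted version the given covers are countable. Every selected family $\{U_n:n\in\mathbb N\}$ is countable. So each application of a hypothesis is legitimate in the restricted version, and the same proof applies. $\blacksquare$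

We end with four special cases, each with the check that it falls under Theorem 11.

*Open covers.* The result holds for every infinite topological space $X$ admitting a continuous injection $\varphi$ into $2^{\mathbb N}$. Let $\mathcal L$ be the family of open sets. Points of $X$ are closed, since $\{x\}=\varphi^{-1}(\{\varphi(x)\})$, so $X\setminus\{x\}\in\mathcal L$. The sets $C_n=\{x:\varphi(x)(n)=1\}$ are clopen and separate points, because $\varphi$ is injective. In particular this covers all infinite zero-dimensional separable metrizable spaces, without further assumptions. Theorem 3 is part 2 with $\mathfrak A=\mathrm T$.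

*Selecting from $\gamma$-covers.* Part 1 for open sets says that $\mathsf S_1(\Gamma,\mathrm T)$ and $\mathsf S_1(\Gamma,\Gamma)$ are equivalent.

*Selecting from $\omega$-covers.* Let $\Omega$ be the family of open $\omega$-covers of $X$, that is, open covers $\mathcal U$ with $X\notin\mathcal U$ such that each finite $F\subseteq X$ is contained in some $U\in\mathcal U$. On the discrete space $\mathbb N$, the family of all finite sets is an example. By Lemma 1, every open $\tau$-cover is an $\omega$-cover (for $F=\emptyset$, any member will do), so $\mathrm T\subseteq\Omega$. Part 2 with $\mathfrak A=\Omega$ says that $\mathsf S_1(\Omega,\mathrm T)$ and $\mathsf S_1(\Omega,\Gamma)$ are equivalent.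

*Borel covers.* Let $X$ be any infinite separable metrizable space, zero-dimensional or not, and let $\mathcal L$ be the family of its Borel sets. Complements of points are open, hence Borel. Let $C_n$ ($n\in\mathbb N$) enumerate a countable base. These sets and their complements are Borel, and they separate points: if $x\ne y$, some basic open set contains $x$ and not $y$. So Theorem 11 gives the analogous equivalences for Borel covers and, by its last sentence, for countable Borel covers.
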